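\title{Group algebras whose biduals have different radicals for the two Arens products}

\begin{abstract}
The bidual of the group algebra $\ell^1(G)$ of a discrete group $G$ carries two Arens products, and hence two Jacobson radicals. We show that these radicals can be different sets. They are distinct, and neither contains the other, for the group of finitely supported permutations of $\mathbb N$, and more generally for every group with an amenable normal subgroup that is not FC-nilpotent. The element that separates them is a difference of two right-invariant means, and for amenable groups we determine exactly when such an element exists. For virtually abelian groups the two radicals coincide.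
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal A$ be a complex Banach algebra. For $f\in\mathcal A^*$, $a,b\in\mathcal A$ and $\Phi,\Psi\in\mathcal A^{**}$ put
\[
(f\cdot a)(b)=f(ab),\quad (a\cdot f)(b)=f(ba),\quad (\Psi\cdot f)(a)=\Psi(f\cdot a),\quad (f\cdot\Phi)(a)=\Phi(a\cdot f).
\]
The two \emph{Arens products} on $\mathcal A^{**}$ are
\[
(\Phi\Box\Psi)(f)=\Phi(\Psi\cdot f),\qquad (\Phi\Diamond\Psi)(f)=\Psi(f\cdot\Phi).
\]
Each makes $\mathcal A^{**}$ a Banach algebra whose multiplication extends that of $\mathcal A$. If $(a_\alpha)$ and $(b_\beta)$ are nets in $\mathcal A$ converging weak* to $\Phi$ and $\Psi$, then unwinding the definitions gives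
\[
(\Phi\Box\Psi)(f)=\lim_\alpha\lim_\beta f(a_\alpha b_\beta),\qquad (\Phi\Diamond\Psi)(f)=\lim_\beta\lim_\alpha f(a_\alpha b_\beta),
\]
so the two products are the same double limit taken in the two possible orders.

An element $x$ of a Banach algebra $\mathcal B$ is \emph{quasi-nilpotent} if $\|x^n\|^{1/n}\to0$. The \emph{Jacobson radical} $\operatorname{rad}(\mathcal B)$ is the largest left ideal of $\mathcal B$ consisting of quasi-nilpotent elements; equivalently, it is the largest right ideal with this property.

Let $G$ be a discrete group and $\ell^1(G)$ its group algebra, with the convolution product $\delta_g\delta_h=\delta_{gh}$. It is known that $\ell^1(G)$ is strongly Arens irregular: the two products on $\ell^1(G)^{**}$ agree only on $\ell^1(G)$ itself. One may ask whether the radical detects this difference. The following question is posed in \cite{White}.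

\medskip
\noindent\textbf{Question.} \emph{Is there a group $G$ with $\operatorname{rad}(\ell^1(G)^{**},\Box)\ne\operatorname{rad}(\ell^1(G)^{**},\Diamond)$?}
\medskip

The simplest cases point to a negative answer. If $G$ is finite, then $\ell^1(G)^{**}=\ell^1(G)$ and there is only one product. If $\mathcal A$ is commutative, then $f\cdot a=a\cdot f$, hence $f\cdot\Phi=\Phi\cdot f$ and $\Phi\Diamond\Psi=\Psi\Box\Phi$; the two algebras are opposite to each other, and since the radical is both the largest left and the largest right ideal of quasi-nilpotent elements, the two radicals are equal. This covers abelian groups, for which the products themselves may be far apart. For an arbitrary group, inversion $g\mapsto g^{-1}$ induces an isometric involution of $\ell^1(G)^{**}$ that interchanges the two radicals (Lemma~\ref{lem:incomp}), so nothing intrinsic to the radicals can tell them apart, and the question is whether they occupy the same position in $\ell^1(G)^{**}$. Nevertheless the answer is yes. Let $\mathrm{FSym}(\mathbb N)$ be the group of permutations of $\mathbb N=\{0,1,2,\dots\}$ that move only finitely many points.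

\begin{theorem}\label{thm:fsym}
For $G=\mathrm{FSym}(\mathbb N)$ the radicals $\operatorname{rad}(\ell^1(G)^{**},\Box)$ and $\operatorname{rad}(\ell^1(G)^{**},\Diamond)$ are distinct, and neither contains the other.
\end{theorem}

To describe the mechanism, identify $\ell^1(G)^*$ with $\ell^\infty(G)$ by $f(g)=f(\delta_g)$, so that $\ell^1(G)^{**}=\ell^\infty(G)^*$. A functional $\Phi\in\ell^\infty(G)^*$ is \emph{left-invariant} if $\Phi(h\mapsto f(gh))=\Phi(f)$ for all $g\in G$ and $f\in\ell^\infty(G)$, and \emph{right-invariant} if $\Phi(h\mapsto f(hg))=\Phi(f)$ for all $g$ and $f$. A \emph{mean} is a positive functional with value $1$ at the constant function $1$, and $G$ is \emph{amenable} if it has a left-invariant mean. Let $R(G)$ be the space of right-invariant functionals and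
\[
J(G)=\{N\in R(G):N(1)=0\}.
\]
The space $J(G)$ contains all differences of two right-invariant means, and it always lies in the radical for $\Diamond$ (Lemma~\ref{lem:diamond}). The same argument for $\Box$ produces left-invariant functionals instead. So $J(G)$ is a natural supply of candidates, and one has to decide when it fails to lie in the radical for $\Box$.

What prevents this failure is an abundance of elements with finitely many conjugates, because such elements blur the distinction between left and right translation. The \emph{FC-center} of a group is the normal subgroup of elements whose conjugacy class is finite. Put $Z_0=\{e\}$ and let $Z_{r+1}=Z_{r+1}(G)$ be the normal subgroup of $G$ containing $Z_r$ for which $Z_{r+1}/Z_r$ is the FC-center of $G/Z_r$. The group $G$ is \emph{FC-nilpotent} if $Z_r=G$ for some finite $r$.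

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(a)] Let $G$ be amenable. If $Z_r=G$ with $r\ge1$, then $J(G)^{r+1}=0$ for $\Box$, so $J(G)\subset\operatorname{rad}(\ell^1(G)^{**},\Box)$. If $G$ is not FC-nilpotent, there is a difference $N$ of two right-invariant means with $\|N^k\|\ge1$ for all $k\ge1$, the powers being taken for $\Box$. Consequently, for amenable $G$,
\[
J(G)\subset\operatorname{rad}(\ell^1(G)^{**},\Box)\iff G\text{ is FC-nilpotent}.
\]
\item[(b)] Let $G$ be any group, amenable or not, having an amenable normal subgroup $H$ that is not FC-nilpotent. Then $\operatorname{rad}(\ell^1(G)^{**},\Box)$ and $\operatorname{rad}(\ell^1(G)^{**},\Diamond)$ are distinct, and neither contains the other.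
\end{itemize}
\end{theorem}

A group is \emph{ICC} if every conjugacy class other than $\{e\}$ is infinite, and \emph{virtually nilpotent} (\emph{virtually abelian}) if it has a nilpotent (abelian) subgroup of finite index.

\begin{corollary}\label{cor:classes}
The two radicals of $\ell^1(G)^{**}$ differ for every amenable group $G$ with a nontrivial ICC quotient, and for every finitely generated amenable group $G$ that is not virtually nilpotent.
\end{corollary}

In the other direction, equality of the radicals passes through finite extensions.

\begin{theorem}\label{thm:finite}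
Let $H$ be a normal subgroup of finite index in $G$, with coset representatives $c_1,\dots,c_n$, and let $*\in\{\Box,\Diamond\}$. Then
\[
\operatorname{rad}(\ell^1(G)^{**},*)=\bigoplus_{l=1}^n\operatorname{rad}(\ell^1(H)^{**},*)*\delta_{c_l}.
\]
Hence the two radicals of $\ell^1(G)^{**}$ coincide if and only if those of $\ell^1(H)^{**}$ do. In particular they coincide for every virtually abelian group $G$.
\end{theorem}

We do not determine whether the radicals coincide for FC-nilpotent groups that are not virtually abelian, nor for non-amenable groups whose amenable normal subgroups are all FC-nilpotent. By Theorem~\ref{thm:main}(a), differences of right-invariant means cannot distinguish the radicals when $G$ is amenable and FC-nilpotent.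

Sections~\ref{sec:prelim} and~\ref{sec:criterion} reduce the problem to finding a right-invariant mean whose powers all stay far from left-invariant. Section~\ref{sec:fsym} writes down such a mean on $\mathrm{FSym}(\mathbb N)$. Section~\ref{sec:fcnil} shows that none exists on an FC-nilpotent group, and Section~\ref{sec:nonfc} constructs one on every other amenable group. Section~\ref{sec:finite}, which proves Theorem~\ref{thm:finite}, depends only on Section~\ref{sec:prelim}.

\section{The two products on $\ell^\infty(G)^*$}\label{sec:prelim}

For the group algebra the definitions read $(\Psi\cdot f)(g)=\Psi(h\mapsto f(gh))$ and $(f\cdot\Phi)(h)=\Phi(g\mapsto f(gh))$, so that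
\begin{equation}\label{eq:products}
(\Phi\Box\Psi)(f)=\Phi\Bigl(g\mapsto\Psi\bigl(h\mapsto f(gh)\bigr)\Bigr),\qquad
(\Phi\Diamond\Psi)(f)=\Psi\Bigl(h\mapsto\Phi\bigl(g\mapsto f(gh)\bigr)\Bigr).
\end{equation}
If $\Phi$ and $\Psi$ are thought of as finitely additive measures on $G$, these are the two iterated integrals of $f(gh)$, and they differ because Fubini's theorem is not available. \emph{Powers $\Phi^k$ are always taken for $\Box$}, and $\Phi^0=\delta_e$. We collect the consequences of \eqref{eq:products} that will be used.

\begin{itemize}
\item[(P1)] \emph{Point masses and continuity.} The functionals $\delta_g\Box\Phi$ and $\delta_g\Diamond\Phi$ both send $f$ to $\Phi(h\mapsto f(gh))$, and $\Phi\Box\delta_g$ and $\Phi\Diamond\delta_g$ both send $f$ to $\Phi(h\mapsto f(hg))$. We write $\delta_g\Phi$ and $\Phi\delta_g$; both are weak*-continuous in $\Phi$. Left-invariance means $\delta_g\Phi=\Phi$ for all $g$, right-invariance means $\Phi\delta_g=\Phi$ for all $g$, and $\delta_e$ is a unit for both products. The maps $\Phi\mapsto\Phi\Box\Psi$ and $\Psi\mapsto\Phi\Diamond\Psi$ are weak*-continuous, because the variable is the outer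 functional in \eqref{eq:products}. The linear span of the $\delta_g$ is weak*-dense in $\ell^\infty(G)^*$, since a function $f$ annihilated by every $\delta_g$ is zero.
\item[(P2)] \emph{Means.} Taking $f=1$ in \eqref{eq:products} shows that $\Phi\mapsto\Phi(1)$ is multiplicative for both products. If $M,M'$ are means and $f\ge0$, both iterated integrals are nonnegative, so $M\Box M'$ and $M\Diamond M'$ are means. We write $M(S)=M(1_S)$ for $S\subset G$; this set function is finitely additive and monotone, with $M(G)=1$. The means form a weak*-compact set, so every net $(m_i)$ of means has a weak*-cluster point $M$, and $M(f)=\lim_i m_i(f)$ for each $f$ for which the limit exists.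
\item[(P3)] \emph{Absorption.} If $L$ is left-invariant, then $L\cdot f$ is the constant $L(f)$, so $\Phi\Box L=\Phi(1)L$ for all $\Phi$. If $R$ is right-invariant, then $f\cdot R$ is the constant $R(f)$, so $R\Diamond\Psi=\Psi(1)R$ for all $\Psi$.
\item[(P4)] \emph{Homomorphisms.} A group homomorphism $\theta\colon G\to G'$ induces $\theta_*\colon\ell^\infty(G)^*\to\ell^\infty(G')^*$ by $(\theta_*\Phi)(F)=\Phi(F\circ\theta)$. This map is contractive and weak*-continuous, sends $\delta_g$ to $\delta_{\theta(g)}$ and means to means, and preserves the value at $1$. It is a homomorphism for $\Box$, since $\theta_*(\Phi\Box\Psi)$ and $\theta_*\Phi\Box\theta_*\Psi$ both send $F$ to $\Phi(g\mapsto\Psi(h\mapsto F(\theta(g)\theta(h))))$, and for $\Diamond$ by exchanging the order. If $\theta$ is onto, $\theta_*$ preserves left- and right-invariance; in particular quotients of amenable groups are amenable. If $\theta$ is the inclusion of a subgroup $H$ in $G$, then $\theta_*$ is isometric, since functions on $H$ extend by zero, and we use it to regard $\ell^1(H)^{**}$ as the subalgebra of $\ell^1(G)^{**}$ formed by the $\Phi$ for which $\Phi(f)$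 depends only on $f|_H$.
\item[(P5)] \emph{Inversion.} Put $\check\Phi(f)=\Phi(g\mapsto f(g^{-1}))$. The map $\Phi\mapsto\check\Phi$ is a linear isometric involution. It preserves means and exchanges left- and right-invariance. Moreover $(\Phi\Box\Psi)^{\vee}=\check\Psi\Diamond\check\Phi$, since both sides send $f$ to $\Phi(g\mapsto\Psi(h\mapsto f(h^{-1}g^{-1})))$.
\item[(P6)] \emph{Two-sided invariant means.} If $G$ has a left- or a right-invariant mean, then by (P5) it has both, say $\lambda$ and $\rho$, and $\lambda\Box\rho$ is a mean that is invariant on both sides: $\delta_g(\lambda\Box\rho)=(\delta_g\lambda)\Box\rho$ and $(\lambda\Box\rho)\delta_g=\lambda\Box(\rho\delta_g)$.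
\end{itemize}

Until Section~\ref{sec:finite} the radical is used only through its definition: each of its elements is quasi-nilpotent, and it contains every one-sided ideal consisting of nilpotent elements. An isometric isomorphism or anti-isomorphism of Banach algebras carries radical onto radical; for an anti-isomorphism this is because left ideals go to right ideals.

\begin{lemma}\label{lem:incomp}
The involution $\Phi\mapsto\check\Phi$ interchanges $\operatorname{rad}(\ell^1(G)^{**},\Box)$ and $\operatorname{rad}(\ell^1(G)^{**},\Diamond)$. If the two radicals are distinct, neither contains the other.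
\end{lemma}

\begin{proof}
By (P5) the map is an isometric anti-isomorphism from $(\ell^1(G)^{**},\Box)$ onto $(\ell^1(G)^{**},\Diamond)$, so it carries the first radical onto the second; being an involution, it carries the second onto the first. Applying it to an inclusion between the radicals gives the reverse inclusion.
\end{proof}

\section{A criterion for the radicals to differ}\label{sec:criterion}

By (P3), $N\Diamond\Psi=\Psi(1)N$ for $N\in J(G)$. Thus $J(G)$ is a right ideal for $\Diamond$ in which all products vanish, and it lies in the radical for $\Diamond$. The conclusion survives the passage from a normal subgroup to the whole group.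

\begin{lemma}\label{lem:diamond}
Let $H$ be a normal subgroup of $G$, possibly $H=G$. Then $J(H)\subset\operatorname{rad}(\ell^1(G)^{**},\Diamond)$.
\end{lemma}

\begin{proof}
Let $N\in J(H)$ and $h\in H$. For $g\in G$ we have $ghg^{-1}\in H$ by normality, so
\[
N\delta_g\delta_h=N\delta_{ghg^{-1}}\delta_g=N\delta_g .
\]
The maps $\Phi\mapsto(N\Diamond\Phi)\delta_h$ and $\Phi\mapsto N\Diamond\Phi$ are linear and weak*-continuous and agree at every $\delta_g$, so by (P1) they agree on $\ell^1(G)^{**}$. Fix $\Phi$ and put $\Phi'=N\Diamond\Phi$. The maps $\Psi\mapsto\Phi'\Diamond\Psi$ and $\Psi\mapsto\Psi(1)\Phi'$ on $\ell^1(H)^{**}$ are linear and weak*-continuous and agree at every $\delta_h$ with $h\in H$, so they agree on $\ell^1(H)^{**}$. With $\Psi=N$ we obtain $N\Diamond\Phi\Diamond N=0$, and therefore $(N\Diamond\Phi)\Diamond(N\Diamond\Phi)=0$. Every element of the right ideal $N\Diamond\ell^1(G)^{**}$ has square zero, and this ideal contains $N=N\Diamond\delta_e$.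
\end{proof}

For $\Box$ the situation is different: $(N\Box N)(f)=N(g\mapsto(\delta_gN)(f))$ involves the \emph{left} translates of $N$, about which right-invariance says nothing. To show that the powers of $N$ do not decay, we take for $N$ the difference between a mean $M$ and a two-sided invariant mean, and test $N^k$ against a function that every left-invariant functional annihilates. This suggests the following strong negation of left-invariance. A mean $\Lambda$ on $G$ is \emph{displaceable} if there are $A\subset G$ and $t\in G$ with
\[
\Lambda(A)=1\qquad\text{and}\qquad tA\cap A=\emptyset .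
\]

\begin{lemma}\label{lem:powers}
Let $M$ be a right-invariant mean and $M_2$ a two-sided invariant mean on $G$, and let $N=M-M_2\in J(G)$. Then $N^k=M^k-M_2\Box M^{k-1}$ for $k\ge1$. If $M^k$ is displaceable, then $\|N^k\|\ge1$.
\end{lemma}

\begin{proof}
The formula holds for $k=1$. If it holds for $k$, then $N^k\Box M_2=N^k(1)M_2=0$ by (P3) and (P2), so $N^{k+1}=N^k\Box M=M^{k+1}-M_2\Box M^k$.

Let $M^k(A)=1$ and $tA\cap A=\emptyset$, and put $\varphi(g)=1_A(g)-1_A(tg)$, that is, $\varphi=1_A-1_{t^{-1}A}$. Then $\|\varphi\|_\infty\le1$. The functional $M_2\Box M^{k-1}$ is left-invariant, because $\delta_g(M_2\Box M^{k-1})=(\delta_gM_2)\Box M^{k-1}$, so it annihilates $\varphi$. Since $t^{-1}A$ is disjoint from $A$, we have $M^k(t^{-1}A)\le1-M^k(A)=0$. Hence $N^k(\varphi)=M^k(\varphi)=1$.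
\end{proof}

The estimate uses only the left-invariance of $M_2$; the right-invariance of $M$ and $M_2$ is what places $N$ in $J(G)$.

\begin{proposition}\label{prop:criterion}
Let $H$ be a normal subgroup of $G$, and suppose that $H$ has a right-invariant mean $M$ such that $M^k$ is displaceable for every $k\ge1$. Then there is a two-sided invariant mean $M_2$ on $H$, the element $N=M-M_2$ satisfies $\|N^k\|\ge1$ for all $k\ge1$, and $N$ lies in $\operatorname{rad}(\ell^1(G)^{**},\Diamond)$ but not in $\operatorname{rad}(\ell^1(G)^{**},\Box)$. Neither radical contains the other.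
\end{proposition}

\begin{proof}
The mean $M_2$ exists by (P6), and Lemma~\ref{lem:powers} gives $\|N^k\|\ge1$ in $\ell^1(H)^{**}$. By (P4) the same holds in $(\ell^1(G)^{**},\Box)$, so $N$ is not quasi-nilpotent there and is not in the radical for $\Box$. Lemma~\ref{lem:diamond} puts $N$ in the radical for $\Diamond$, and Lemma~\ref{lem:incomp} gives the last statement.
\end{proof}

A displaceable right-invariant mean is easy to find. The difficulty is to keep its powers displaceable, as the following example shows.

\begin{example}\label{ex:dihedral}
Let $G$ be the infinite dihedral group, whose elements are written uniquely as $a^jt^\varepsilon$ with $j\in\mathbb Z$, $\varepsilon\in\{0,1\}$, where $t^2=e$ and $ta=a^{-1}t$. Let $F_n=\{a^jt^\varepsilon:n\le j<2n\}$, a set of $2n$ elements. Then $F_nt=F_n$ and $|F_na\,\triangle\,F_n|=|aF_n\,\triangle\,F_n|=4$. A weak*-cluster point $M$ of the uniform probability measures on the $F_n$ therefore satisfies $M\delta_t=M\delta_a=M$, so it is right-invariant, and also $\delta_aM=M$. For $A=\{a^jt^\varepsilon:j>0\}$ we have $M(A)=1$, and $tA\cap A=\emptyset$ because $ta^j=a^{-j}t$. So $M$ is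 displaceable.

Now $\delta_{a^j}M=M$ and $\delta_{a^jt}M=\delta_t\delta_{a^{-j}}M=\delta_tM$. Hence $M\cdot f$ equals $M(f)$ on $\langle a\rangle$ and $(\delta_tM)(f)$ on $\langle a\rangle t$. A right-invariant mean $\Lambda$ gives mass $\frac12$ to each of these cosets, so $\Lambda\Box M=M_2$, where $M_2=\frac12(M+\delta_tM)$. The mean $M_2$ is two-sided invariant: it is right-invariant with $M$, and $\delta_a$ fixes the two summands while $\delta_t$ exchanges them. Thus $M^2=M_2$ is left-invariant, and $N=M-M_2$ has $\|N\|\ge1$ but $N^2=M^2-M_2\Box M=0$.
\end{example}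

To control powers we need to know where a product of means is concentrated.

\begin{lemma}\label{lem:support}
Let $M,M'$ be means on $G$ and $A,B\subset G$. Suppose that $M(A)=1$ and that for each $g\in A$ there is a set $C_g$ with $M'(C_g)=1$ and $gC_g\subset B$. Then $(M\Box M')(B)=1$.
\end{lemma}

\begin{proof}
For $g\in A$ we have $(M'\cdot1_B)(g)=M'(\{h:gh\in B\})\ge M'(C_g)=1$, and $M'\cdot1_B\ge0$ everywhere. So $M'\cdot1_B\ge1_A$, and $(M\Box M')(B)=M(M'\cdot1_B)\ge M(A)=1$.
\end{proof}

The set $C_g$ may depend on $g$, because in $M\Box M'$ the integral over $h$ is carried out first, with $g$ fixed. This freedom is used in both constructions below.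

\section{Finitary permutations}\label{sec:fsym}

Let $G=\mathrm{FSym}(\mathbb N)$. Think of $g\in G$ as an arrangement in which the object $g(p)$ stands at position $p$, so that $g^{-1}(i)$ is the position of object $i$. Right multiplication permutes positions and left multiplication relabels objects. Let
\[
S_n=\{g\in G:\ g^{-1}(0)<g^{-1}(1)<\dots<g^{-1}(n)\},\qquad S_0\supset S_1\supset S_2\supset\cdots,
\]
be the set of arrangements in which the objects $0,\dots,n$ stand in increasing order. Exchanging the labels $0$ and $1$ destroys membership in $S_1$, so a mean concentrated on $S_1$ is displaceable. To make such a mean right-invariant, we place the objects $0,\dots,n$ so far out that a shuffle of the first positions does not reach them.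

\begin{proof}[Proof of Theorem~\ref{thm:fsym}]
Let $G_n$ be the finite subgroup of permutations that fix every integer greater than $n$; the $G_n$ increase and their union is $G$. Let $x_n\in G$ be the involution that interchanges $i$ and $n+1+i$ for $0\le i\le n$ and fixes all other integers. For $h\in G_n$ and $0\le i\le n$,
\[
(x_nh)^{-1}(i)=h^{-1}(n+1+i)=n+1+i,
\]
so $x_nG_n\subset S_n$. Let $m_n$ be the uniform probability measure on $x_nG_n$, and let $M$ be a weak*-cluster point of the sequence $(m_n)$. If $g\in G$, then $g\in G_n$ and $m_n\delta_g=m_n$ for all large $n$, so $M\delta_g=M$ by (P2). Thus $M$ is a right-invariant mean. For $n'\ge n$ we have $x_{n'}G_{n'}\subset S_{n'}\subset S_n$, so $M(S_n)=1$ for every $n$.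

We claim that $M^k(S_n)=1$ for all $k\ge1$ and $n\ge0$. Suppose this holds for $k$. Let $g\in S_n$ and $m=g^{-1}(n)$, so that $g^{-1}$ maps $\{0,\dots,n\}$ increasingly into $\{0,\dots,m\}$. If $h\in S_m$, then $h^{-1}$ is increasing on $\{0,\dots,m\}$, so $(gh)^{-1}=h^{-1}g^{-1}$ is increasing on $\{0,\dots,n\}$. Thus $gS_m\subset S_n$ and $M(S_m)=1$. Lemma~\ref{lem:support}, applied to the means $M^k$ and $M$ with $A=B=S_n$ and $C_g=S_{g^{-1}(n)}$, gives $M^{k+1}(S_n)=1$.

Let $t$ be the transposition of $0$ and $1$. If $g\in S_1$, then $(tg)^{-1}(0)=g^{-1}(1)>g^{-1}(0)=(tg)^{-1}(1)$, so $tg\notin S_1$. Hence $tS_1\cap S_1=\emptyset$, and every power $M^k$ is displaceable. Proposition~\ref{prop:criterion} with $H=G$ completes the proof.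
\end{proof}

\section{FC-nilpotent groups}\label{sec:fcnil}

In Example~\ref{ex:dihedral} the element $a^j$ has conjugates $a^{\pm j}$, while $a^jt$ has the infinitely many conjugates $a^{j+2m}t$. So $Z_1=\langle a\rangle$ and $Z_2=G$, and the collapse of $M^2$ came from the trivial action of $Z_1$ on $M$ from the left. This section shows that the same happens in every FC-nilpotent group. Amenability plays no role here.

We use two properties of the series $(Z_r)$. First,
\begin{equation}\label{eq:quot}
Z_r(G/Z_s)=Z_{s+r}/Z_s\qquad(r,s\ge0),
\end{equation}
by induction on $r$, because $(G/Z_s)/(Z_{s+r}/Z_s)$ is naturally isomorphic to $G/Z_{s+r}$. Second, the size of a conjugacy class is the index of the centralizer, so $y\notin Z_{r+1}$ exactly when the subgroup $\{x\in G:xyx^{-1}\in yZ_r\}$ has infinite index in $G$.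

\begin{lemma}\label{lem:fccenter}
Let $G$ be a group, $t\in Z_1$ and $N\in R(G)$. Then $\delta_tN=N$.
\end{lemma}

\begin{proof}
Let $t_1,\dots,t_p$ be the conjugates of $t$ and $P_i=\{g:g^{-1}tg=t_i\}$. The sets $P_i$ partition $G$, and $tg=gt_i$ for $g\in P_i$: on $P_i$, left multiplication by $t$ is right multiplication by $t_i$. Moreover $g\in P_i$ if and only if $gt_i\in P_i$, since $(gt_i)^{-1}t(gt_i)=t_i^{-1}(g^{-1}tg)t_i$ equals $t_i$ exactly when $g^{-1}tg=t_i$. Hence $f(tg)=\sum_i1_{P_i}(g)f(gt_i)=\sum_i(1_{P_i}f)(gt_i)$, and since the sum is finite,
\[
(\delta_tN)(f)=\sum_{i=1}^pN\bigl(g\mapsto(1_{P_i}f)(gt_i)\bigr)=\sum_{i=1}^pN(1_{P_i}f)=N(f).\qedhere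
\]
\end{proof}

\begin{lemma}\label{lem:product}
Let $G$ be a group with $Z_r=G$, $r\ge1$, and let $N_1,\dots,N_r\in R(G)$. Then $N_1\Box\cdots\Box N_r$ is left-invariant.
\end{lemma}

\begin{proof}
We use induction on $r$, over all groups. The case $r=1$ is Lemma~\ref{lem:fccenter}. Let $Z_{r+1}=G$, let $q\colon G\to Q=G/Z_1$ be the quotient map, and let $N_1,\dots,N_{r+1}\in R(G)$. By \eqref{eq:quot}, $Z_r(Q)=Q$.

For $N\in R(G)$ the product $\Phi\Box N$ depends only on $q_*\Phi$. Indeed, $(N\cdot f)(g)=(\delta_gN)(f)$, and $\delta_{gz}N=\delta_g\delta_zN=\delta_gN$ for $z\in Z_1$ by Lemma~\ref{lem:fccenter}. So $N\cdot f=F\circ q$ for some $F\in\ell^\infty(Q)$, and $(\Phi\Box N)(f)=\Phi(F\circ q)=(q_*\Phi)(F)$.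

Put $\Phi=N_1\Box\cdots\Box N_r$. By (P4), $q_*\Phi$ is a product of $r$ elements of $R(Q)$, so it is left-invariant by the inductive hypothesis, and $q_*(\delta_t\Phi)=\delta_{q(t)}\,q_*\Phi=q_*\Phi$ for $t\in G$. Therefore $\delta_t(\Phi\Box N_{r+1})=(\delta_t\Phi)\Box N_{r+1}=\Phi\Box N_{r+1}$.
\end{proof}

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:main}(a)]
Let $Z_r=G$ with $r\ge1$ and $N_1,\dots,N_{r+1}\in J(G)$. By Lemma~\ref{lem:product}, $L=N_2\Box\cdots\Box N_{r+1}$ is left-invariant, so $N_1\Box L=N_1(1)L=0$ by (P3). The subspace $J(G)$ is a left ideal for $\Box$: for $N\in J(G)$ we have $(\Phi\Box N)\delta_g=\Phi\Box(N\delta_g)=\Phi\Box N$ and $(\Phi\Box N)(1)=\Phi(1)N(1)=0$. It consists of nilpotent elements, so it lies in the radical.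
\end{proof}

\section{Amenable groups that are not FC-nilpotent}\label{sec:nonfc}

\begin{proposition}\label{prop:construction}
Let $G$ be an amenable group that is not FC-nilpotent. Then $G$ has a right-invariant mean $M$ such that $M^k$ is displaceable for every $k\ge1$.
\end{proposition}

\subsection{Outline}\label{sub:outline}

Amenability is used through F{\o}lner's condition, in its right-handed form: for every finite set $K\subset G$ and $\varepsilon>0$ there is a finite nonempty set $F\subset G$ with $|Fg\,\triangle\,F|\le\varepsilon|F|$ for all $g\in K$. A left translate $xF$ satisfies the same inequality. So if $(F_i)$ is a net of such sets with $K$ growing and $\varepsilon$ tending to $0$, then for \emph{any} choice of elements $x_i$ the uniform measures on the sets $x_iF_i$ cluster at a right-invariant mean $M$. In Section~\ref{sec:fsym} the sets $F_n$ were the subgroups $G_n$. In a general group there is no substitute for the sets $S_n$, but Lemma~\ref{lem:support} provides a canonical set on which $M^k$ is concentrated, namely the set of words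
\[
x_{i_1}a_1\,x_{i_2}a_2\cdots x_{i_k}a_k,\qquad a_q\in F_{i_q},
\]
with strictly increasing indices. We have to choose the $x_i$ so that $tw=w'$ is impossible for two such words $w,w'$ and a suitable $t$.

Write $w=ux_ia$ and $w'=vx_jb$, and suppose that the $x_i$ are chosen one after another. If $x_i$ was chosen after $x_j$, the equation expresses $x_i$ through elements available before $x_i$ was chosen, and it suffices to have avoided these. If $i=j$, the equation reads $x_i(ba^{-1})x_i^{-1}=v^{-1}tu$. When $ba^{-1}$ has infinitely many conjugates, the solutions $x_i$ form a coset of a subgroup of infinite index, and finitely many such cosets can be avoided by the following lemma of B.~H.~Neumann \cite{Neumann}: \emph{a group is not a finite union of cosets of subgroups of infinite index.} In an ICC group the only remaining possibility is $a=b$; then $tu=v$, the words have become shorter, and after $k$ steps we reach $t=e$. In general $ba^{-1}$ may be any element of $Z_1$, and we only obtain $tu\in vZ_1$. Repeating the argument in $G/Z_1$, $G/Z_2$, and so on, we reach $t\in Z_k$ after $k$ steps, which is excluded by taking $t=t_k\notin Z_k$.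

One more difficulty arises for uncountable $G$. The net is then indexed by an uncountable set, infinitely many choices precede $x_i$, and $x_i$ has to avoid infinitely many cosets of some $Z_s$. This is possible if there are fewer than $|G/Z_s|$ of them, and we arrange it by first passing to a quotient in which $|G/Z_s|=|G|$ for all $s$.

\subsection{Reduction to $|G/Z_r|=|G|$}\label{sub:reduction}

\begin{lemma}\label{lem:lift}
Let $q\colon G\to G'$ be a surjective homomorphism with $G$ amenable. If $G'$ has a right-invariant mean all of whose powers are displaceable, then so does $G$.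
\end{lemma}

\begin{proof}
Let $M'$ be such a mean on $G'$. Choose a map $\sigma\colon G'\to G$ with $q\circ\sigma=\mathrm{id}$ and put $M_0(f)=M'(f\circ\sigma)$; this is a mean on $G$ with $q_*M_0=M'$. It need not be invariant, so we average it. Let $\rho$ be a right-invariant mean on $G$ and $M=M_0\Diamond\rho$. Then $M$ is a mean by (P2), and it is right-invariant since $M\delta_g=M_0\Diamond(\rho\delta_g)=M$. The product $\Diamond$ is the right one to use, because $M'$ absorbs for it: by (P4) and (P3), $q_*M=M'\Diamond q_*\rho=M'$.

Let $k\ge1$, and let $A'\subset G'$, $t'\in G'$ satisfy $(M')^k(A')=1$ and $t'A'\cap A'=\emptyset$. Put $A=q^{-1}(A')$ and $t=\sigma(t')$. Then $M^k(A)=(q_*M^k)(A')=(M')^k(A')=1$, and $tA\cap A=\emptyset$ because $q(tA\cap A)\subset t'A'\cap A'$.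
\end{proof}

Let $G$ be amenable and not FC-nilpotent. Each $G/Z_r$ is infinite, for otherwise all its conjugacy classes would be finite and $Z_{r+1}=G$. The cardinals $|G/Z_r|$ are non-increasing in $r$, and there is no infinite strictly decreasing sequence of cardinals, so they are constant for $r\ge r_0$. The group $G'=G/Z_{r_0}$ is amenable, and by \eqref{eq:quot} it is not FC-nilpotent and $|G'/Z_r(G')|=|G/Z_{r_0+r}|=|G'|$ for all $r$. By Lemma~\ref{lem:lift} we may replace $G$ by $G'$. So for the rest of the proof of Proposition~\ref{prop:construction},
\begin{equation}\label{eq:kappa}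
|G/Z_r|=|G|=\kappa\ge\aleph_0\qquad\text{for all } r\ge0 .
\end{equation}

\subsection{The index set and its two orders}\label{sub:index}

Let $I$ be the set of nonempty finite subsets of $G$. Inclusion makes $I$ a directed set, along which the limit will be taken. The elements $x_i$ are chosen along a well-ordering $\prec$ of $I$ with two properties:
\begin{itemize}
\item[(O1)] $i\subsetneq j$ implies $i\prec j$;
\item[(O2)] each $i\in I$ has fewer than $\kappa$ predecessors for $\prec$.
\end{itemize}
To obtain it, identify the set $G$ with the least ordinal of cardinality $\kappa$, so that each ordinal in $G$ has cardinality less than $\kappa$, and fix any well-ordering of $I$. Compare $i$ and $j$ first by their largest elements $\max i$ and $\max j$, then by $|i|$ and $|j|$, then by the fixed well-ordering. This lexicographic order is a well-ordering. If $i\subsetneq j$, then $\max i\le\max j$ and $|i|<|j|$, which gives (O1). A predecessor of $i$ is a finite subset of the set of ordinals $\le\max i$. There are finitely many such subsets if $\max i$ is finite, and $|\max i|<\kappa$ of them otherwise, which gives (O2).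

For each $i\in I$ choose a finite nonempty set $F_i\subset G$ with
\begin{equation}\label{eq:folner}
|F_ig\,\triangle\,F_i|\le|F_i|/|i|\qquad(g\in i),
\end{equation}
and for each $k\ge1$ choose $t_k\in G\setminus Z_k$, which is possible as $G$ is not FC-nilpotent.

\subsection{Choice of the translating elements}\label{sub:choice}

A \emph{chain} of length $p\ge0$ is a sequence $i_1\subsetneq\cdots\subsetneq i_p$ in $I$. Once $x_{i_1},\dots,x_{i_p}$ are chosen, a \emph{word} on this chain is an element $x_{i_1}a_1\cdots x_{i_p}a_p$ with $a_q\in F_{i_q}$; the factors $x_{i_q}a_q$ are its \emph{syllables}, and the only word on the empty chain is $e$. Let $V_i$ be the set of all words on chains whose members are all proper subsets of $i$. The set $V_i$ is finite, contains $e$, and by (O1) is determined by the $x_j$ with $j\prec i$.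

We choose $x_i$ by recursion along $\prec$. Given the $x_j$ with $j\prec i$, put
\[
E_i=\bigcup\bigl\{V_i^{-1}\,t_k^{\varepsilon}\,V_j\,x_j\,F_j\,F_i^{-1}\ :\ j\prec i,\ 1\le k\le|i|,\ \varepsilon=\pm1\bigr\},
\]
and require:
\begin{itemize}
\item[(A)] $x_i\notin E_iZ_{|i|}$;
\item[(B)] $x_iyx_i^{-1}\notin zZ_r$ whenever $0\le r<k\le|i|$, $y\in F_iF_i^{-1}\setminus Z_{r+1}$ and $z\in V_i^{-1}t_kV_i$.
\end{itemize}
Condition (A) runs over all $j\prec i$, not only over subsets of $i$, because the last indices of two different chains need not be comparable under inclusion. The bound $k\le|i|$ keeps the number of conditions in (B) finite.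

\begin{lemma}\label{lem:exists}
An element $x_i$ satisfying \emph{(A)} and \emph{(B)} exists.
\end{lemma}

\begin{proof}
By Neumann's lemma it suffices to cover the excluded elements by finitely many cosets of subgroups of infinite index.

There are finitely many quadruples $(r,k,y,z)$ in (B). For each, let $X=\{x:xyx^{-1}\in zZ_r\}$ and $C=\{x:xyx^{-1}\in yZ_r\}$. If $x_0\in X$, then $x\in X$ exactly when $xyx^{-1}Z_r=x_0yx_0^{-1}Z_r$, that is, when $x_0^{-1}x\in C$. So $X$ is empty or a left coset of $C$, and $C$ has infinite index because $y\notin Z_{r+1}$.

For (A) put $s=|i|$. The set $E_i$ is a union of finite sets, $2s$ for each $j\prec i$. If $\kappa=\aleph_0$, then $E_i$ is finite by (O2), and $E_iZ_s$ is a finite union of cosets of $Z_s$, which has infinite index. If $\kappa>\aleph_0$, then $|E_i|<\kappa$ by (O2), and the subgroup $\langle E_i\rangle$ has cardinality at most $\max(\aleph_0,|E_i|)<\kappa$. Since $Z_s$ is normal, $L=\langle E_i\rangle Z_s$ is a subgroup; it contains $E_iZ_s$, and $|L/Z_s|<\kappa$. If $L$ had finite index, then $|G/Z_s|=[G:L]\,|L/Z_s|<\kappa$, contrary to \eqref{eq:kappa}. So $E_iZ_s$ lies in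 a single subgroup of infinite index.
\end{proof}

\subsection{Disjointness}\label{sub:disjoint}

For $k\ge1$ let $A_k$ be the set of words on chains $i_1\subsetneq\cdots\subsetneq i_k$ of length exactly $k$ with $|i_1|\ge k$. The last condition ensures that every index occurring has at least $k$ elements, so that (A) and (B) at that index take $t_k$ into account.

\begin{lemma}\label{lem:disjoint}
$t_kA_k\cap A_k=\emptyset$ for every $k\ge1$.
\end{lemma}

\begin{proof}
Suppose $t_kw=w'$ with $w,w'\in A_k$, and fix expressions of $w$ and $w'$ as products of $k$ syllables on chains as above. For $0\le r\le k$ let $w_r$ and $w_r'$ be the products of the first $k-r$ syllables of $w$ and $w'$. We show by induction on $r$ that $t_kw_r\in w_r'Z_r$. For $r=0$ this is the assumption. For $r=k$ it reads $t_k\in Z_k$, which is a contradiction.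

Let $r<k$ and $t_kw_r\in w_r'Z_r$. Write $u=w_{r+1}$ and $v=w'_{r+1}$, so that $w_r=ux_ia$ and $w_r'=vx_jb$ with $u\in V_i$, $v\in V_j$, $a\in F_i$, $b\in F_j$ and $|i|,|j|\ge k>r$. Since $Z_r$ is normal, we may compute in $G/Z_r$, where
\begin{equation}\label{eq:last}
t_k\,u\,x_i\,a\equiv v\,x_j\,b\pmod{Z_r}.
\end{equation}

If $j\prec i$, then \eqref{eq:last} gives $x_i\in u^{-1}t_k^{-1}vx_jba^{-1}Z_r\subset E_iZ_{|i|}$, contradicting (A) at $i$.

If $i\prec j$, then \eqref{eq:last} gives $x_j\in v^{-1}t_kux_iab^{-1}Z_r\subset E_jZ_{|j|}$, contradicting (A) at $j$.

So $i=j$. Put $y=ba^{-1}\in F_iF_i^{-1}$ and $z=v^{-1}t_ku\in V_i^{-1}t_kV_i$. Then \eqref{eq:last} says $x_iyx_i^{-1}\in zZ_r$, and (B) at $i$ forces $y\in Z_{r+1}$. As $Z_{r+1}$ is normal and contains $Z_r$, we get $z\in Z_{r+1}$, that is, $t_ku\in vZ_{r+1}$. This is the statement for $r+1$.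
\end{proof}

\subsection{The mean}\label{sub:mean}

\begin{proof}[End of the proof of Proposition~\ref{prop:construction}]
Let $m_i$ be the uniform probability measure on $x_iF_i$, and let $M$ be a weak*-cluster point of the net $(m_i)_{i\in I}$, where $I$ is directed by inclusion. For $g\in i$, \eqref{eq:folner} gives $\|m_i\delta_g-m_i\|=|F_ig\,\triangle\,F_i|/|F_i|\le1/|i|$. For fixed $g$ we have $g\in i$ eventually, and $|i|\to\infty$ as $G$ is infinite, so $M\delta_g=M$ by (P2).

For $i\in I$ and $p\ge1$ let $S_i^{(p)}$ be the set of words on chains of length $p$ with $i_1\supseteq i$. We claim that $M^p(S_i^{(p)})=1$ for all $i$ and $p$. For $p=1$ this holds because $x_jF_j\subset S_i^{(1)}$ whenever $j\supseteq i$. Suppose it holds for $p$. Let $g\in S_i^{(p)}$ be a word on a chain with $i_1\supseteq i$ and last member $j$, and choose $j'\in I$ with $j'\supsetneq j$. Appending to $g$ a syllable whose index contains $j'$ gives a word on a chain of length $p+1$, so $gS_{j'}^{(1)}\subset S_i^{(p+1)}$, and $M(S_{j'}^{(1)})=1$. Lemma~\ref{lem:support}, applied to $M^p$ and $M$, gives $M^{p+1}(S_i^{(p+1)})=1$.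

Given $k$, take $i\in I$ with $|i|=k$. Then $S_i^{(k)}\subset A_k$, so $M^k(A_k)=1$, and $M^k$ is displaceable by Lemma~\ref{lem:disjoint}.
\end{proof}

\subsection{Theorem~\ref{thm:main} and its consequences}\label{sub:conseq}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Let $G$ be amenable and not FC-nilpotent. Propositions~\ref{prop:construction} and~\ref{prop:criterion}, with $H=G$, give a difference $N\in J(G)$ of two right-invariant means with $\|N^k\|\ge1$ for all $k\ge1$ and $N\notin\operatorname{rad}(\ell^1(G)^{**},\Box)$. If $G$ is FC-nilpotent, then $Z_r=G$ for some $r\ge1$, and Section~\ref{sec:fcnil} gives $J(G)\subset\operatorname{rad}(\ell^1(G)^{**},\Box)$. This proves (a). For (b), apply Proposition~\ref{prop:construction} to $H$ and then Proposition~\ref{prop:criterion} to the pair $H\le G$.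
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:classes}]
By Theorem~\ref{thm:main}(b) with $H=G$, it suffices to show that $G$ is not FC-nilpotent. Let $q\colon G\to Q$ be a surjective homomorphism. Then $q(Z_r(G))\subset Z_r(Q)$ for all $r$: if this holds for $r$, then $q$ induces a surjection $G/Z_r(G)\to Q/Z_r(Q)$, which maps each conjugacy class onto a conjugacy class, and hence the FC-center into the FC-center. If $Q$ is nontrivial and ICC, then $Z_r(Q)=\{e\}$ for all $r$, so $Z_r(G)\ne G$ for all $r$. For the second class, finitely generated FC-nilpotent groups are virtually nilpotent \cite{DM}.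
\end{proof}

\begin{example}\label{ex:groups}
The group $\mathrm{FSym}(\mathbb N)$ is amenable by Section~\ref{sec:fsym} and (P5). It is ICC: if $g(a)=b\ne a$ and $c$ is fixed by $g$, then conjugating $g$ by the transposition of $b$ and $c$ gives a permutation sending $a$ to $c$, and there are infinitely many such $c$. So Theorem~\ref{thm:fsym} is a case of Corollary~\ref{cor:classes}, and Theorem~\ref{thm:main}(b) applies to every group containing $\mathrm{FSym}(\mathbb N)$ as a normal subgroup, such as the group of all permutations of $\mathbb N$, or $\mathrm{FSym}(\mathbb N)\times K$ for an arbitrary group $K$.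
\end{example}

\section{Normal subgroups of finite index}\label{sec:finite}

The proof of Theorem~\ref{thm:finite} is algebraic. Modules are unital right modules in the purely algebraic sense. We recall four standard facts about a unital Banach algebra $\mathcal B$, of which the last three hold for any unital ring and its Jacobson radical.
\begin{itemize}
\item[(M1)] $\operatorname{rad}\mathcal B$ is a two-sided ideal, equal to the intersection of the annihilators of the simple $\mathcal B$-modules.
\item[(M2)] (Nakayama's lemma) If $V\neq0$ is a finitely generated $\mathcal B$-module, then $V\operatorname{rad}\mathcal B\ne V$, where $V\operatorname{rad}\mathcal B$ is the set of finite sums of products $v\rho$ with $v\in V$, $\rho\in\operatorname{rad}\mathcal B$.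
\item[(M3)] A module is a sum of simple submodules if and only if each of its submodules is a direct summand; such a module is called \emph{completely reducible}.
\item[(M4)] A completely reducible module is annihilated by $\operatorname{rad}\mathcal B$, by (M1).
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Let $S=(\ell^1(G)^{**},*)$ and $T=(\ell^1(H)^{**},*)$, and write the product as juxtaposition. By (P4), $T$ is a subalgebra of $S$ with the same unit $\delta_e$, and each $\delta_c$ is invertible in $S$ with inverse $\delta_{c^{-1}}$.

\emph{Structure of $S$ over $T$.} For $c\in G$ and $\tau\in T$, the value $(\delta_c\tau\delta_c^{-1})(f)=\tau(h\mapsto f(chc^{-1}))$ depends only on $f|_H$, because $H$ is normal. So conjugation by $\delta_c$ maps $T$ into $T$, and with inverse given by $c^{-1}$ it is an isometric automorphism of $T$. Hence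
\begin{equation}\label{eq:conj}
\delta_cT=T\delta_c,\qquad \delta_c\operatorname{rad}(T)=\operatorname{rad}(T)\,\delta_c\qquad(c\in G).
\end{equation}
For $\Phi\in S$ put $\Phi_l(f)=\Phi(1_{Hc_l}f)$, so that $\Phi=\sum_l\Phi_l$. The value $(\Phi_l\delta_{c_l}^{-1})(f)=\Phi(g\mapsto1_{Hc_l}(g)f(gc_l^{-1}))$ depends only on $f|_H$, so $\Phi_l\in T\delta_{c_l}$. An element of $T\delta_{c_l}$ depends only on the restriction of $f$ to $Hc_l$, and these cosets are disjoint, so the sum is direct:
\begin{equation}\label{eq:free}
S=\bigoplus_{l=1}^nT\delta_{c_l}=\bigoplus_{l=1}^n\delta_{c_l}T .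
\end{equation}

\emph{The inclusion $\supseteq$.} Let $V$ be a simple $S$-module and $0\ne v\in V$. Then $V=vS=\sum_l(v\delta_{c_l})T$ is finitely generated over $T$; this is the first use of the finite index. By (M2), $V\operatorname{rad}T\ne V$. The set $V\operatorname{rad}T$ is stable under $T$ since $\operatorname{rad}T$ is an ideal, and under each $\delta_c$ by \eqref{eq:conj}, so by \eqref{eq:free} it is an $S$-submodule. By simplicity it is zero. Thus $\operatorname{rad}T\subset\operatorname{rad}S$ by (M1), and since $\operatorname{rad}S$ is an ideal, it contains each $\operatorname{rad}(T)\delta_{c_l}$.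

\emph{The inclusion $\subseteq$.} We must show that the components in $T$ of an element of $\operatorname{rad}S$ annihilate a given simple $T$-module $V$. To bring $\operatorname{rad}S$ into play we induce $V$ to the $S$-module $W=V\otimes_TS$ and show, by averaging over $G/H$, that $W$ is completely reducible. By \eqref{eq:free}, $S$ is a free left $T$-module on the $\delta_{c_l}$, so every element of $W$ is uniquely $\sum_lv_l\otimes\delta_{c_l}$ with $v_l\in V$. Since
\[
(v\otimes\delta_c)\tau=v(\delta_c\tau\delta_c^{-1})\otimes\delta_c\qquad(\tau\in T),
\]
each $V\otimes\delta_{c_l}$ is a $T$-submodule, namely $V$ with the action twisted by an automorphism of $T$, and so it is simple. Hence $W$ is completely reducible over $T$.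

Let $U\subset W$ be an $S$-submodule. By (M3) there is a $T$-linear projection $p$ of $W$ onto $U$. Put
\[
\tilde p(w)=\frac1n\sum_{l=1}^np\bigl(w\delta_{c_l}^{-1}\bigr)\delta_{c_l},
\]
where $\frac1n$ acts as the central element $\frac1n\delta_e$. Since $U$ is stable under the $\delta_c$, the map $\tilde p$ takes values in $U$ and is the identity on $U$. It is $T$-linear, because
\[
p(w\tau\delta_c^{-1})\delta_c=p\bigl(w\delta_c^{-1}(\delta_c\tau\delta_c^{-1})\bigr)\delta_c=p(w\delta_c^{-1})\delta_c\tau .
\]
It does not depend on the representatives, because $p(w\delta_c^{-1}\delta_h^{-1})\delta_h\delta_c=p(w\delta_c^{-1})\delta_c$ for $h\in H$. For $c\in G$ the elements $d_l=c_lc^{-1}$ are again coset representatives, so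
\[
\tilde p(w\delta_c)=\frac1n\sum_lp\bigl(w\delta_{d_l}^{-1}\bigr)\delta_{d_l}\delta_c=\tilde p(w)\delta_c .
\]
By \eqref{eq:free}, $\tilde p$ is an $S$-linear projection onto $U$. So $W$ is completely reducible over $S$ by (M3), and $W\operatorname{rad}S=0$ by (M4).

Let $x=\sum_l\tau_l\delta_{c_l}\in\operatorname{rad}S$ with $\tau_l\in T$. For $v\in V$ we have $0=(v\otimes\delta_e)x=\sum_lv\tau_l\otimes\delta_{c_l}$, so $v\tau_l=0$ for all $l$. As $V$ was an arbitrary simple $T$-module, $\tau_l\in\operatorname{rad}T$ by (M1). This proves the formula.

\emph{Consequences.} Multiplication by $\delta_{c_l}$ is the same for both products by (P1), so if the two radicals of $\ell^1(H)^{**}$ coincide, the formula shows that those of $\ell^1(G)^{**}$ do. Conversely, exactly one representative, say $c_1$, lies in $H$. Then $T\delta_{c_1}=T$ and $\operatorname{rad}(T)\delta_{c_1}=\operatorname{rad}T$, so the formula and \eqref{eq:free} give $\operatorname{rad}T=\operatorname{rad}(S)\cap\ell^1(H)^{**}$ for each product, and equality for $G$ implies equality for $H$. Finally, if $G$ has an abelian subgroup of finite index, the intersection of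 its finitely many conjugates is a normal abelian subgroup $H$ of finite index, and the two radicals of $\ell^1(H)^{**}$ coincide by the commutative case treated in Section~\ref{sec:intro}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DM}
Duguid and McLain, \emph{FC-nilpotent and FC-soluble groups}, Proc. Cambridge Philos. Soc. \textbf{52} (1956).

\bibitem{Neumann}
B.~H.~Neumann, \emph{Groups covered by permutable subsets}, J. London Math. Soc. \textbf{29} (1954).

\bibitem{White}
Jared T.~White, \emph{Radicals of Biduals of Beurling Algebras Can Be Different for the Two Arens Products}, arXiv:2602.02764 (2026).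

\end{thebibliography}
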